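
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The midrange crossing constant is smaller than $8/(9\pi^2)$}


\begin{abstract}
The midrange crossing constant $\gamma$ is the limit of $\kappa(n,e)\,n^2/e^3$, where $\kappa(n,e)$ is the least crossing number of a simple graph with $n$ vertices and $e$ edges, and $n\ll e\ll n^2$. Joining by straight segments all pairs of points of a slightly perturbed grid that are at distance at most $d$ gives $\gamma\le 8/(9\pi^2)$, and it has been asked whether equality holds. It does not: we place the points on equally spaced parallel lines, draw the edges inside each line as thin arcs on alternating sides, and obtain $\gamma<0.0900542<8/(9\pi^2)$. We also show that $8/(9\pi^2)$ is the optimum for straight-line drawings of the random graphs in which independent points of uniform density are joined independently, with a probability that depends only on their displacement; and that with straight edges and the same distance rule a small periodic variation of the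 density already gives a better bound.
\end{abstract}

\section{The question and the answer}

Let $\mathrm{cr}(G)$ be the crossing number of a graph $G$, the minimum number of edge crossings over all drawings of $G$ in the plane, and let $\kappa(n,e)$ be the minimum of $\mathrm{cr}(G)$ over simple graphs $G$ with $n$ vertices and $e$ edges. If each vertex is joined to about $d$ nearby vertices, then a typical edge has about $d^2$ edges around it and crosses a positive proportion of them, so there are about $nd\cdot d^2$ crossings, that is, about $e^3/n^2$ up to a constant factor. Pach, Spencer and T\'oth proved that the best constant exists: there is $\gamma>0$, the \emph{midrange crossing constant}, such that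
\begin{equation}\label{eq:pst}
\lim_{n\to\infty}\kappa(n,e)\,\frac{n^2}{e^3}=\gamma
\qquad\text{whenever } e=e(n),\quad e/n\to\infty,\quad e=o(n^2).
\end{equation}
The Crossing Lemma gives $\gamma\ge 1/64$, and the current best lower bound, due to Ackerman, is $\gamma\ge 1/29$. From above, Pach and T\'oth showed $\gamma\le 8/(9\pi^2)=0.09006\ldots$ by taking a slightly perturbed $\sqrt n\times\sqrt n$ grid and joining by straight segments all pairs of points at distance at most $d$. The source of the question treated here is the paper \cite{CSSW} of Czabarka, Singgih, Sz\'ekely and Wang: \emph{is $\gamma$ equal to $8/(9\pi^2)$?} The answer is no.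

\subsection*{Where the number comes from}

Spread points over the plane with unit density, independently of each other, and join $x$ and $y$ by a straight segment with probability $f(y-x)$, independently for different pairs, where $f:\mathbb R^2\to[0,1]$ is even with bounded support. Call this the \emph{homogeneous straight-line model}. Per unit area it has $\frac12\int f$ edges on average. Write $v\times w=v_1w_2-v_2w_1$. The segments $[x,x+v]$ and $[z,z+w]$ cross iff $z=x+sv-tw$ with $s,t\in(0,1)$, and for given $x,v,w$ these $z$ form a parallelogram of area $|v\times w|$. Each pair of edges is described by $8$ quadruples (order of the edges, order of the endpoints of each), so per unit area there are on average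
\[
\tfrac18\iint f(v)f(w)\,|v\times w|\,dv\,dw
\]
crossings. Since the density is $1$, the normalized straight-line crossing count $(\text{crossings})\cdot n^2/e^3$ is
\begin{equation}\label{eq:ratio}
\frac{\frac18\iint f(v)f(w)\,|v\times w|\,dv\,dw}{\bigl(\frac12\int f\bigr)^3}
=\frac{\iint f(v)f(w)\,|v\times w|\,dv\,dw}{\bigl(\int f\bigr)^3}.
\end{equation}
This counts the crossings of one particular drawing, so it only bounds the normalized crossing number of the graph from above. If $f$ is the indicator of the unit disc $D$, then $\int_D|v\times w|\,dv=|w|\int_0^1r^2dr\int_0^{2\pi}|\sin\theta|\,d\theta=\frac43|w|$, so the double integral is $\frac43\cdot\frac{2\pi}3=\frac{8\pi}9$ and the ratio is $\frac{8\pi}{9}/\pi^3=\frac{8}{9\pi^2}$.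

Within the model this choice is optimal. Our first statement makes the guess $\gamma=8/(9\pi^2)$ look reasonable.

\begin{theorem}\label{thm:homog}
Let $f:\mathbb R^2\to[0,1]$ be measurable with bounded support and $\int f>0$. Then the ratio \eqref{eq:ratio} is at least $\frac{8}{9\pi^2}$, with equality if and only if $f$ is almost everywhere the indicator of an ellipse centered at $0$.
\end{theorem}

So a better bound has to come from outside the model. The theorem does not say which feature of the model must be given up: one may for instance vary the density, or use edges that are not straight. One hypothesis to attack is $f\le1$, which says that two vertices are joined by at most one edge. It is indispensable in Theorem~\ref{thm:homog}: replacing $f$ by $cf$ divides \eqref{eq:ratio} by $c$. A point set of \emph{nonuniform} density can imitate $f>1$. If there are more than the expected number of pairs of points at certain displacements $v$, then we may use more edges with these displacements than uniform density would supply. The price is that the positions of different edges become correlated. Below, the gain beats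 the price in two ways.

\subsection*{Results}

The first construction puts all vertices on parallel lines.

\begin{theorem}\label{thm:columns}
Let $J\ge 1$ and let $h_0,\dots,h_J>0$ satisfy $i h_j\le j h_i$ for $1\le i<j\le J$. Put
\begin{align*}
e_*&=h_0+2\sum_{j=1}^J h_j,\\
C_*&=\frac19\sum_{j=1}^J(2j^2+9j+1)h_j^3+\sum_{j=1}^J j h_j\Bigl(h_0^2+2\sum_{1\le i<j}h_i^2\Bigr)+\frac{h_0^3}{8}.
\end{align*}
Then $\gamma\le C_*/e_*^3$.
\end{theorem}

\begin{corollary}\label{cor:main}
\[
\gamma\le\frac{3788392015}{42067948032}<0.0900542<0.090063<\frac8{9\pi^2}.
\]
\end{corollary}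

The second construction keeps straight segments and the distance rule of Pach and T\'oth, and only modulates the density. Let $\langle\,\cdot\,\rangle$ be the average over $x\in\mathbb R^2$. For a positive, continuous, periodic density $\rho$ on $\mathbb R^2$, put
\begin{align*}
e(\rho)&=\tfrac12\Bigl\langle\rho(x)\int_D\rho(x+v)\,dv\Bigr\rangle,\\
c(\rho)&=\tfrac18\Bigl\langle\int_D\int_D|v\times w|\int_0^1\!\int_0^1\rho(x)\rho(x+v)\rho(z)\rho(z+w)\,ds\,dt\,dv\,dw\Bigr\rangle,
\end{align*}
where $z=x+sv-tw$. As above, these are the mean numbers of edges and of crossings per unit area if independent points of density $\rho$ are joined by straight segments whenever their distance is at most $1$.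

\begin{theorem}\label{thm:wave}
Let $\rho(x)=1+\varepsilon\cos(kx_1)$. Then $\gamma\le c(\rho)/e(\rho)^3$ for all $k>0$ and $0<\varepsilon<1$, and for suitable $k$ and all sufficiently small $\varepsilon>0$
\[
\frac{c(\rho)}{e(\rho)^3}<\frac{8}{9\pi^2}.
\]
\end{theorem}

Thus, for this joining rule, uniform density is not even locally optimal, and Theorem~\ref{thm:wave} gives a second, independent proof that $\gamma\ne8/(9\pi^2)$. We do not determine $\gamma$; with Ackerman's bound, $1/29\le\gamma<0.0900542$.

Section~\ref{sec:transfer} passes from random drawings to $\gamma$. Section~\ref{sec:homog} proves Theorem~\ref{thm:homog}, which is not used in the later proofs. Sections~\ref{sec:small}--\ref{sec:numbers} treat the columns, and Section~\ref{sec:wave} the density waves.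

\section{From random drawings to the constant}\label{sec:transfer}

Our graphs are random, so we control only the expected numbers of edges and crossings. They are also dense, with $e$ of order $n^2$, whereas \eqref{eq:pst} is about $e=o(n^2)$. The next lemma removes both obstacles: a tangent-line inequality replaces a concentration argument, and disjoint copies make the graph sparse without changing $\mathrm{cr}\cdot n^2/e^3$.

\begin{lemma}\label{lem:transfer}
Let $n_m\to\infty$. For each $m$ let $G_m$ be a random simple graph on $n_m$ vertices with $e$ edges, and let $X\ge0$ be a random variable with $\mathrm{cr}(G_m)\le X$ almost surely. Suppose that $\mathbb E X\le A_m$ with $A_m>0$, that $\mathbb E e\ge B_m>0$, and that $B_m/n_m\to\infty$. Then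
\[
\gamma\le\liminf_{m\to\infty}\frac{A_m n_m^2}{B_m^3}.
\]
\end{lemma}

\begin{proof}
Since $\mathbb E\bigl[X-3(A_m/B_m)e\bigr]\le A_m-3A_m=-2A_m$, some outcome with $\mathrm{cr}(G_m)\le X$ satisfies $X\le A_m(3x-2)$, where $x=e/B_m$. As $X\ge0$, we have $x\ge\frac23$. As $x^3-3x+2=(x-1)^2(x+2)\ge0$, we get $X\le A_mx^3$, that is, $X/e^3\le A_m/B_m^3$.

Fix such an outcome and draw $n_m$ disjoint copies of the graph side by side. The new graph has $N=n_m^2$ vertices and $E=n_me$ edges, and its crossing number is at most $n_mX$. Moreover
\[
\frac EN=\frac e{n_m}\ge\frac23\,\frac{B_m}{n_m}\to\infty,\qquad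
\frac E{N^2}=\frac{e}{n_m^3}\le\frac1{n_m}\to0,
\]
\[
\kappa(N,E)\frac{N^2}{E^3}\le\frac{n_mX\cdot n_m^4}{n_m^3e^3}=\frac{Xn_m^2}{e^3}\le\frac{A_mn_m^2}{B_m^3}.
\]
Pass to a subsequence of $m$ along which the right side tends to its lower limit and $n_m$ is strictly increasing. Define $e(N)=E$ at the orders $N=n_m^2$ of the subsequence and $e(N)=\min\bigl\{\lfloor N^{3/2}\rfloor,\binom N2\bigr\}$ at all other $N$. Then $e(N)/N\to\infty$ and $e(N)=o(N^2)$, so by \eqref{eq:pst} the left side tends to $\gamma$ along the subsequence.
\end{proof}

\section{The homogeneous straight-line model: ellipses are optimal}\label{sec:homog}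

\begin{proof}[Proof of Theorem~\ref{thm:homog}]
Put $m=\int f$ and $I=\iint f(v)f(w)|v\times w|\,dv\,dw$. The claim is $I\ge\frac{8}{9\pi^2}m^3$. In the double integral $f$ plays two roles: one factor creates a potential, the other is placed as cheaply as possible in this potential. So consider
\[
\|u\|=\int f(v)\,|v\times u|\,dv .
\]
This is a norm on $\mathbb R^2$: homogeneity and the triangle inequality are immediate, and $\|u\|>0$ for $u\ne0$ because $f$ does not vanish almost everywhere outside the line $\mathbb Ru$. Let $K=\{u:\|u\|\le1\}$ be its unit ball and $|K|$ its area. Note that $I=\int f(u)\|u\|\,du$.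

\emph{Step 1: placing $f$.} Choose $t>0$ with $t^2|K|=m$, so that $tK=\{\|u\|\le t\}$ has area $m$. Since $0\le f\le1$, the function $f-\mathbf 1_{tK}$ is $\le0$ where $\|u\|\le t$ and $\ge0$ elsewhere. Hence $\int(f-\mathbf 1_{tK})(\|u\|-t)\,du\ge0$. As $\int(f-\mathbf 1_{tK})=0$, this says $\int f\|u\|\ge\int_{tK}\|u\|$, with equality iff $f=\mathbf 1_{tK}$ almost everywhere (the curve $\|u\|=t$ has measure $0$). This is the only place where $f\le1$ is used. Since $|sK|=s^2|K|$, we have $\int_{tK}\|u\|\,du=\int_0^ts\cdot2s|K|\,ds=\frac23t^3|K|$, so
\begin{equation}\label{eq:bath}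
I\ge\tfrac23\,m^{3/2}|K|^{-1/2}.
\end{equation}

\emph{Step 2: the polar body.} To conclude we need an upper bound for $|K|$ in terms of $I$. Recall that the support function of a compact convex set $C$ is $u\mapsto\max_{y\in C}y\cdot u$, and that the support function of the polar body $K^\circ=\{y: y\cdot u\le1\text{ for all }u\in K\}$ is the norm with unit ball $K$, here $\|\cdot\|$. We claim that
\begin{equation}\label{eq:polar}
|K^\circ|=2I .
\end{equation}
First let $Z=\sum_{i=1}^r[-a_i,a_i]$ be a finite Minkowski sum of segments with $a_i\ne0$. Adding a segment $[-a,a]$, $a\neq0$, to a convex set lengthens each of its chords parallel to $a$ by $2|a|$, and so adds $2|a|$ times the width orthogonal to $a$. For $Z$ that width is $2\sum_i|a_i\times a|/|a|$. By induction $|Z|=4\sum_{i<j}|a_i\times a_j|=2\sum_{i,j}|a_i\times a_j|$, and zero vectors $a_i$ may be allowed, since they change neither side. Now let $v^\perp=(-v_2,v_1)$. Then $|v\times u|=|v^\perp\cdot u|$, which as a function of $u$ is the support function of $[-v^\perp,v^\perp]$. Partition a square containing the support of $f$ into squares $Q_i$ of side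 $\delta$, choose $v_i\in Q_i$, and put $m_i=\int_{Q_i}f$ and $Z_\delta=\sum_i[-m_iv_i^\perp,m_iv_i^\perp]$. The support function $\sum_im_i|v_i\times u|$ of $Z_\delta$ differs from $\|u\|$ by at most $\sqrt2\,\delta m|u|$, so $Z_\delta\to K^\circ$ in the Hausdorff metric as $\delta\to0$, and the areas converge. By the formula for $|Z|$, $|Z_\delta|=2\sum_{i,j}m_im_j|v_i\times v_j|\to2I$. This proves \eqref{eq:polar}.

\emph{Step 3: conclusion.} The Blaschke--Santal\'o inequality states that $|K|\,|K^\circ|\le\pi^2$ for every convex body $K=-K$ in the plane, with equality iff $K$ is an ellipse. With \eqref{eq:polar} it gives $|K|\le\pi^2/(2I)$, and then \eqref{eq:bath} gives $I\ge\frac23m^{3/2}\sqrt{2I}/\pi$, that is, $I\ge\frac8{9\pi^2}m^3$.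

Equality forces $f=\mathbf 1_{tK}$ almost everywhere with $K$ an ellipse centered at $0$. Conversely, if $f$ is the indicator of $TD$ with $T$ linear and invertible, then $m$ and $I$ are $|\det T|$ and $|\det T|^3$ times their values for $D$, so the ratio is the value $8/(9\pi^2)$ computed for the disc.
\end{proof}

\section{Columns: the idea and the smallest case}\label{sec:small}

Imagine points of unit intensity on each of the vertical lines $x=a$, $a\in\mathbb Z$, independently placed. Join $(a,y)$ and $(a',y')$ if $|a-a'|=j\le J$ and $|y-y'|\le h_j$. Edges with $j\ge1$ are drawn straight. The edges inside a column cannot be straight, since they would overlap, so we draw them as very thin arcs, on one side of the column or the other.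

Why should this help? The pairs of points have displacements distributed according to the measure $\mu$ that is one-dimensional Lebesgue measure on the segments $\{j\}\times[-h_{|j|},h_{|j|}]$, $|j|\le J$. This measure is not of the form $f(v)\,dv$ with $f\le1$, so Theorem~\ref{thm:homog} does not apply to it. On the other hand, the heights of different points are independent. It will turn out that the crossings not caused by pairs of arcs are counted by the same energy as before,
\begin{equation}\label{eq:energy}
C_*=\frac18\iint|v\times w|\,d\mu(v)\,d\mu(w)+\frac{h_0^3}8,\qquad e_*=\frac12\mu(\mathbb R^2),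
\end{equation}
per point. The only price is the last term, the crossings among arcs of the same column.

\subsection*{Edges to the two neighboring columns}

Take $J=1$ and $h_0=h_1=1$. A point has on average $\mu(\mathbb R^2)=2+2+2$ neighbors, so there are $e_*=3$ edges per point. The crossings per point are of three kinds.

\emph{Two straight edges.} They can cross only if they join the same two columns. If their rises (differences of height from left to right) are $u$ and $w$ and the first one starts at height $y$, they cross for a set of starting heights of the second of length $|w-u|$. Halving, because the pair is unordered, we get $\frac12\int_{-1}^1\int_{-1}^1|w-u|\,du\,dw=\frac12\cdot\frac83=\frac43$.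

\emph{An arc and a straight edge.} An arc over the height interval $(y,y+v)$ of column $a$, drawn on the right, is crossed by exactly those straight edges that leave a point of this interval to the right. There are $2v$ of them on average, and the same holds for left arcs with edges leaving to the left. So there are $\int_0^12v\,dv=1$ such crossings per point.

\emph{Two arcs.} Two arcs of the same column cross iff they lie on the same side and their intervals interleave. There are $\int_0^1\!\int_0^1\min(p,q)\,dp\,dq=\frac13$ interleaving pairs per point: for lengths $p,q$, the second interval can start in the first one and end outside it for a set of positions of length $\min(p,q)$. Choosing sides at random would leave $\frac16$. We can do better. The midpoints of interleaving intervals are at distance less than $1$, and half this distance is typical. So we divide the column into blocks of length $\frac12$ and draw an arc on the right or on the left according to the parity of the block containing its midpoint. Section~\ref{sec:proof} shows that $\frac18$ crossings per point remain.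

Altogether $C_*=\frac43+1+\frac18=\frac{59}{24}$, in agreement with Theorem~\ref{thm:columns}, and
\[
\frac{C_*}{e_*^3}=\frac{59}{648}=0.09104\ldots,
\]
only about $1.1$ percent above $8/(9\pi^2)$. Edges reaching further columns, with well-chosen $h_j$, make up the difference.

\section{Proof of Theorem~\ref{thm:columns}}\label{sec:proof}

\subsection*{The graph}

Let $L>\max(J,h_0,\dots,h_J)$ be an integer. Take the $L$ \emph{columns} $\{a\}\times[0,L]$, $a=1,\dots,L$, and on each of them $m$ independent uniform random points; so $n=Lm$. Join $(a,y)$ and $(a',y')$ iff $j=|a-a'|\le J$ and $|y-y'|\le h_j$. Edges with $j\ge1$ are called \emph{transversal}, edges with $j=0$ \emph{in-line}. Put $\sigma=m/L$.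

For independent uniform $y,y'\in[0,L]$ and $0\le h\le L$ we have $P(|y-y'|\le h)=2h/L-h^2/L^2$. Hence
\[
\mathbb E e=L\binom m2\Bigl(\frac{2h_0}L-\frac{h_0^2}{L^2}\Bigr)+\sum_{j=1}^J(L-j)m^2\Bigl(\frac{2h_j}L-\frac{h_j^2}{L^2}\Bigr)=:B_m ,
\]
so $B_m/m^2\to\alpha_L$ as $m\to\infty$, where $\alpha_L\to e_*$ as $L\to\infty$.

\subsection*{The drawing}

Almost surely all heights are distinct and no transversal segment passes through a third vertex. In particular, no two transversal segments overlap in more than a point. Draw transversal edges as straight segments. Draw the in-line edge of column $a$ between heights $y<y'$ on the right of the column if $\lfloor(y+y')/h_0\rfloor$ is even and on the left otherwise, as the half-ellipse obtained from the semicircle with diameter $[y,y']$ by a horizontal contraction by the factor $\eta>0$. Here $\eta$ is chosen after the points, as small as needed for the finitely many pairs of edges; see Figure~\ref{fig:columns}. We count crossings by pairs of edges: a point where $r$ edges meet can be resolved by a small perturbation into at most $\binom r2$ simple crossings.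

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (0,-0.2)--(0,4.3);
\draw[gray] (3,-0.2)--(3,4.3);
\draw[gray] (6,-0.2)--(6,4.3);
\node[below] at (0,-0.2) {$a-1$};
\node[below] at (3,-0.2) {$a$};
\node[below] at (6,-0.2) {$a+1$};
\draw[thick] (3,0.4) arc[start angle=-90,end angle=90,x radius=0.45,y radius=0.9];
\draw[thick] (3,1.2) arc[start angle=-90,end angle=90,x radius=0.5,y radius=1.0];
\draw[thick] (3,1.7) arc[start angle=-90,end angle=-270,x radius=0.55,y radius=1.1];
\draw (0,2.6)--(6,1.6);
\draw (3,2.6)--(6,3.4);
\fill (3,0.4) circle (1.8pt);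
\fill (3,2.2) circle (1.8pt);
\fill (3,1.2) circle (1.8pt);
\fill (3,3.2) circle (1.8pt);
\fill (3,1.7) circle (1.8pt);
\fill (3,3.9) circle (1.8pt);
\fill (3,2.6) circle (1.8pt);
\fill (0,2.6) circle (1.8pt);
\fill (6,1.6) circle (1.8pt);
\fill (6,3.4) circle (1.8pt);
\end{tikzpicture}
\caption{Three columns, with arcs drawn much too wide. The three in-line edges of column $a$ pairwise interleave, but only the two on the right cross. The edge from column $a-1$ to column $a+1$ crosses every arc whose height interval contains its height at column $a$. The edge that starts on column $a$ and goes right meets right arcs only.}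
\label{fig:columns}
\end{figure}

\emph{Adjacent pairs}, that is, two edges with a common endpoint, cross at most once: two segments do not cross; two half-ellipses of the same column with a common endpoint do not cross, because two distinct circles centered on a line and with a common point on this line are tangent there and have no other common point; and a segment meets a half-ellipse in at most two points, one of which is the common vertex. So adjacent pairs contribute at most $n\binom{n-1}2\le n^3$ crossings, which will be negligible.

\emph{Independent pairs}, with four distinct endpoints, behave as follows if $\eta$ is small.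
\begin{itemize}
\item \textbf{TT} (two transversal edges, above the ranges $[a,a+i]$ and $[b,b+j]$). If the ranges meet in at most one point, the edges do not cross. If they meet in $[x_0,x_1]$ with $x_0<x_1$, the edges cross, once, iff their height difference has opposite signs at $x_0$ and $x_1$. It is nonzero there, because at $x_0$ and at $x_1$ one of the edges has an endpoint, and this endpoint does not lie on the other edge.
\item \textbf{IT} (an in-line edge of column $a$ with heights $y<y'$, and a transversal edge above $[b,b+j]$). Let the arc be on the right. The edges cross iff $b\le a<b+j$ and the height of the segment at $x=a$ lies in $(y,y')$. In this case the segment enters the convex region between the column and the arc at $x=a$ and leaves it exactly once, through the arc; otherwise it stays away from the arc for small $\eta$. For an arc on the left, the condition on $b$ is $b<a\le b+j$. In both cases exactly $j$ integers $b$ are allowed.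
\item \textbf{II} (two in-line edges). They cross iff they belong to the same column, lie on the same side, and have interleaving intervals; then they cross once.
\end{itemize}
Let $X$ be $n^3$ plus the number of independent pairs that cross according to these rules. Then $\mathrm{cr}(G)\le X$ almost surely. We write $\mathrm{TT}$, $\mathrm{IT}$, $\mathrm{II}$ also for the numbers of crossing independent pairs of the three types.

\subsection*{Crossings of types TT and IT}

For $i,j\ge0$ put
\[
F_{ij}=\int_{-h_i}^{h_i}\int_{-h_j}^{h_j}|iw-ju|\,dw\,du ,
\]
so that $F_{ij}=F_{ji}$. We show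
\begin{equation}\label{eq:TTIT}
\mathbb E[\mathrm{TT}]\le\sigma^4L^2\cdot\frac12\sum_{i,j=1}^JF_{ij},\qquad
\mathbb E[\mathrm{IT}]\le\sigma^4L^2\cdot\frac12\sum_{j=1}^JF_{0j}.
\end{equation}

\emph{TT.} Consider ordered pairs of edges $(a,y)\to(a+i,y+u)$ and $(b,z)\to(b+j,z+w)$ with $i,j\ge1$, $|u|\le h_i$, $|w|\le h_j$. For given $a,b,i,j$ there are at most $m^4$ choices of four distinct vertices, and their heights are independent with density $1/L$. The height difference is affine in $x$ with slope $w/j-u/i$, and changing $z$ shifts it. So for given $y,u,w$ the set of $z\in\mathbb R$ that give a sign change between $x_0$ and $x_1$ has length $(x_1-x_0)\,|w/j-u/i|$. Here $x_1-x_0$ is the length of the overlap of the ranges, and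
\[
\sum_{b\in\mathbb Z}\bigl|[a,a+i]\cap[b,b+j]\bigr|=\int_a^{a+i}\#\{b\in\mathbb Z:\ x\in[b,b+j]\}\,dx=ij ,
\]
because a noninteger $x$ lies in exactly $j$ of the intervals. Summing over $b$ we get $ij\,|w/j-u/i|=|iw-ju|$. Integrating over $u$, $w$ and $y\in[0,L]$, summing over the at most $L$ values of $a$, and halving since pairs are unordered, we obtain the first part of \eqref{eq:TTIT}.

\emph{IT.} Let the in-line edge have heights $y<y'=y+v$ on column $a$, and let the transversal edge be $(b,z)\to(b+j,z+w)$. For given $a,b,j$ there are at most $m^2/2$ unordered pairs for the in-line edge, each with joint density at most $2/L^2$ in $(y,v)$, and then at most $m^2$ choices for the transversal edge. So the mean density of such quadruples of distinct vertices in $(y,v,z,w)$ is at most $\sigma^4$. The height of the transversal edge at $x=a$ is $z+(a-b)w/j$, which lies in $(y,y+v)$ for a set of $z$ of length $v$. There are $j$ values of $b$, and $|w|\le h_j$. Summing over $L$ columns and integrating over $y\in[0,L]$,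
\[
\mathbb E[\mathrm{IT}]\le\sigma^4L^2\int_0^{h_0}v\,dv\,\sum_{j=1}^Jj\cdot2h_j=\sigma^4L^2\,h_0^2\sum_{j=1}^Jjh_j ,
\]
and $F_{0j}=j\int_{-h_0}^{h_0}|u|\,du\cdot2h_j=2jh_0^2h_j$.

\emph{The integrals.} For $|c|\le h$ we have $\int_{-h}^h|u-c|\,du=h^2+c^2$. If $1\le i\le j$ and $|w|\le h_j$, then $c=iw/j$ satisfies $|c|\le ih_j/j\le h_i$; this is where the hypothesis $ih_j\le jh_i$ enters. So
\[
F_{ij}=\int_{-h_j}^{h_j}j\Bigl(h_i^2+\frac{i^2w^2}{j^2}\Bigr)dw=2jh_i^2h_j+\frac23\,\frac{i^2}jh_j^3\qquad(1\le i\le j),
\]
in particular $F_{jj}=\frac83jh_j^3$. With $\sum_{i<j}i^2=\frac{(j-1)j(2j-1)}6$ this gives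
\[
\frac12\sum_{i,j=1}^JF_{ij}=\frac12\sum_jF_{jj}+\sum_{i<j}F_{ij}
=\sum_j\Bigl(\frac43j+\frac{(j-1)(2j-1)}9\Bigr)h_j^3+\sum_jjh_j\cdot2\sum_{1\le i<j}h_i^2 ,
\]
and $\frac43j+\frac19(j-1)(2j-1)=\frac19(2j^2+9j+1)$. Together with $\frac12\sum_jF_{0j}=\sum_jjh_jh_0^2$,
\begin{equation}\label{eq:sumF}
\frac12\sum_{i,j=1}^JF_{ij}+\frac12\sum_{j=1}^JF_{0j}=C_*-\frac{h_0^3}8 .
\end{equation}

\begin{remark}
Identity \eqref{eq:energy} is \eqref{eq:sumF} rewritten: in $\frac18\iint|v\times w|\,d\mu\,d\mu$ each ordered pair $i,j\ge1$ contributes $F_{ij}$ for four choices of signs, each $F_{0j}$ with $j\ge1$ occurs four times (two signs, two orders), and two vertical vectors contribute $0$.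
\end{remark}

\subsection*{Crossings of type II}

An interleaving pair in one column can be written uniquely with $y<z<y'<z'$, the edges being $\{y,y'\}$ and $\{z,z'\}$. There are at most $m^4$ ordered choices of the four vertices in each of the $L$ columns. Put $p=y'-y$, $q=z'-z$ and $r=z-y$, with $p,q\in(0,h_0]$. Interleaving means $\max(0,p-q)<r<p$. The parity rule involves the sums of endpoints, so replace $r$ by
\[
\Delta=(z+z')-(y+y')=2r+q-p .
\]
The condition becomes $|p-q|<\Delta<p+q$, and $dr=\frac12d\Delta$.

Fix $p,q,\Delta$. With $U=(y+y')/h_0=(2y+p)/h_0$, the edges are on the same side iff $\lfloor U\rfloor\equiv\lfloor U+\Delta/h_0\rfloor\pmod 2$. If $y$ increases by $h_0$, then $U$ increases by $2$, so this condition has period $h_0$ in $y$, and for $y$ uniform over a period $U$ is uniform modulo $2$. Since $0\le\Delta/h_0\le2$, the proportion of $y$ for which the sides agree is $|1-\Delta/h_0|$. The interval $[0,L]$ is covered by $\lceil L/h_0\rceil$ periods, of total length at most $L+h_0$. Integrating over $y$ and rescaling $p,q,\Delta$ by $h_0$, we get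
\[
\mathbb E[\mathrm{II}]\le\sigma^4L(L+h_0)\,h_0^3\,Q,\qquad Q=\frac12\int_0^2|1-\Delta|\,S(\Delta)\,d\Delta ,
\]
where $S(\Delta)$ is the area of $\{(p,q)\in[0,1]^2:\ |p-q|<\Delta<p+q\}$. For $0\le\Delta\le1$ we remove from the unit square the two corner triangles $|p-q|\ge\Delta$, of total area $(1-\Delta)^2$, and the triangle $p+q\le\Delta$, of area $\Delta^2/2$; so $S(\Delta)=2\Delta-\frac32\Delta^2$. For $1\le\Delta\le2$ only the triangle $p+q>\Delta$ remains, and $S(\Delta)=\frac12(2-\Delta)^2$. Now
\begin{align*}
\int_0^1\bigl(2\Delta-\tfrac32\Delta^2\bigr)(1-\Delta)\,d\Delta&=1-\tfrac76+\tfrac38=\tfrac5{24},\\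
\tfrac12\int_1^2(2-\Delta)^2(\Delta-1)\,d\Delta&=\tfrac12\int_0^1s(1-s)^2\,ds=\tfrac1{24},
\end{align*}
so $Q=\frac12\bigl(\frac5{24}+\frac1{24}\bigr)=\frac18$.

\subsection*{Conclusion}

Since $\sigma^4L^2=m^4L^{-2}$, the bounds \eqref{eq:TTIT}, \eqref{eq:sumF} and the one for II give
\[
\mathbb EX\le A_m:=m^4L^{-2}\Bigl(1+\frac{h_0}L\Bigr)C_*+(Lm)^3 .
\]
Keep $L$ fixed and let $m\to\infty$. Then $B_m/n\to\infty$, and Lemma~\ref{lem:transfer} yields
\[
\gamma\le\lim_{m\to\infty}\frac{A_m(Lm)^2}{B_m^3}=\frac{(1+h_0/L)\,C_*}{\alpha_L^3}.
\]
As $L\to\infty$, the right side tends to $C_*/e_*^3$. This proves Theorem~\ref{thm:columns}.\qed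

\section{Proof of Corollary~\ref{cor:main}}\label{sec:numbers}

Take $J=6$ and
\[
(h_0,\dots,h_6)=(160,\,159,\,153,\,143,\,128,\,105,\,68).
\]
The sequence is decreasing, so $ih_j\le ih_i\le jh_i$ for $1\le i<j$. The ingredients of $C_*$ are
\[
\begin{array}{c|rrrrrr}
j&1&2&3&4&5&6\\ \hline
2j^2+9j+1&12&27&46&69&96&127\\
h_j^3&4019679&3581577&2924207&2097152&1157625&314432\\
jh_j&159&306&429&512&525&408\\
h_0^2+2\sum_{1\le i<j}h_i^2&25600&76162&122980&163878&196646&218696
\end{array}
\]
Multiplying the first two rows below the line entry by entry and adding, we get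
\[
48236148+96702579+134513522+144703488+111132000+39932864=575220601,
\]
and from the last two rows in the same way
\[
4070400+23305572+52758420+83905536+103239150+89227968=356507046 .
\]
Also $h_0^3/8=512000$, and $e_*=160+2\cdot756=1672$, so $e_*^3=4674216448$. Hence
\[
9C_*=575220601+9\,(356507046+512000)=3788392015,\qquad 9e_*^3=42067948032 ,
\]
and Theorem~\ref{thm:columns} gives the first inequality of the corollary. The second holds because $0.0900542\cdot42067948032>3788395000$. Finally, $\pi^2<9.8696045$ gives $9\pi^2<88.8264405$, and $0.090063\cdot88.8264405<7.99998<8$, so $0.090063<8/(9\pi^2)$.\qed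

\begin{remark}
The margin is small, and the parity rule for the arcs matters. If the sides were chosen at random, the last term of $C_*$ would be $h_0^3/6$ in place of $h_0^3/8$. For the above heights this adds $9\cdot4096000/24=1536000$ to $9C_*$, and the bound becomes $3789928015/42067948032=0.09009\ldots$, which exceeds $8/(9\pi^2)=0.09006\ldots$.
\end{remark}

\section{Density waves}\label{sec:wave}

We turn to Theorem~\ref{thm:wave}. Let $D$ be the unit disc and $\rho(x)=1+\varepsilon\cos(kx_1)$ with $k>0$ and $0<\varepsilon<1$. The plan is to expand $\log(c(\rho)/e(\rho)^3)$ to order $\varepsilon^2$. The pair density at displacement $v$ becomes $1+\frac{\varepsilon^2}2\cos(kv_1)$, and this imitates $f>1$ for some $v$. Its effect will be measured by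
\[
\hat g(k)=\int_D(1-|v|)\cos(kv_1)\,dv ,
\]
where the weight $1-|v|$ expresses that short edges are cheap and those of length $1$ just break even. The correlation between two crossing edges will produce a second term, which is smaller than $\hat g(k)$ for suitable large $k$.

\subsection*{The bound $\gamma\le c(\rho)/e(\rho)^3$}

Let $L$ be a positive multiple of $2\pi/k$, so that $\int_{[0,L]^2}\rho=L^2$. Take $N$ independent random points in $[0,L]^2$ with density $\rho/L^2$, and join the pairs at distance at most $1$ by straight segments. Almost surely no three points are collinear, so adjacent edges do not cross. Let $X$ be the number of crossing pairs. As in the introduction, $[x,x+v]$ and $[z,z+w]$ cross iff $z=x+sv-tw$ with $s,t\in(0,1)$, we have $dz=|v\times w|\,ds\,dt$, and each pair of edges corresponds to $8$ ordered quadruples of points. Dropping the condition that $x+v$, $z$ and $z+w$ lie in the square, and using that the integrand has period $2\pi/k$ in $x_1$ and does not depend on $x_2$, we get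
\[
\mathbb EX\le N^4L^{-8}\cdot L^2c(\rho)=N^4L^{-6}c(\rho).
\]
For the edges only points $x$ within distance $1$ of the boundary of the square lose neighbors, so
\[
\mathbb Ee\ge N(N-1)L^{-2}\bigl(e(\rho)-\eta_L\bigr),\qquad \eta_L=O(1/L).
\]
Lemma~\ref{lem:transfer}, applied with $L$ fixed and large and $N\to\infty$, gives $\gamma\le c(\rho)/(e(\rho)-\eta_L)^3$. Now let $L\to\infty$.

\subsection*{Expansion to second order}

For $\varepsilon=0$ we have $e_0=\frac\pi2$, $c_0=\frac18\cdot\frac{8\pi}9=\frac\pi9$ and $c_0/e_0^3=8/(9\pi^2)$. Terms linear in $\varepsilon$ average to $0$, and $\langle\cos(kx_1)\cos(k(x_1+\tau))\rangle=\frac12\cos k\tau$. Hence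
\[
e(\rho)=e_0+\frac{\varepsilon^2}4\int_D\cos(kv_1)\,dv .
\]
In $c(\rho)$ there are four points and six pairs of points; each pair contributes $\frac{\varepsilon^2}{16}$ times the integral of $|v\times w|\cos(k\tau)$ over $v,w,s,t$, where $\tau$ is the first coordinate of the difference of the two points. The pairs $(x,x+v)$ and $(z,z+w)$ each give
\[
A=\int_D\int_D|v\times w|\cos(kv_1)\,dv\,dw=\frac43\int_D|v|\cos(kv_1)\,dv .
\]
The other four differences are
\begin{align*}
z-x&=sv-tw, & (z+w)-x&=sv+(1-t)w,\\
z-(x+v)&=-(1-s)v-tw, & (z+w)-(x+v)&=-(1-s)v+(1-t)w .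
\end{align*}
Replacing $s$ by $1-s$ and $t$ by $1-t$ where needed, we see that each cosine is $\cos(ksv_1)\cos(ktw_1)\pm\sin(ksv_1)\sin(ktw_1)$. The product of sines is odd in $v$ and integrates to $0$. Put $\mathrm S(u)=\frac{\sin u}u$, $\mathrm S(0)=1$. As $\int_0^1\cos(su)\,ds=\mathrm S(u)$, each of the four pairs gives
\[
B=\int_D\int_D|v\times w|\,\mathrm S(kv_1)\,\mathrm S(kw_1)\,dv\,dw .
\]
So, for fixed $k$, $c(\rho)=c_0+\frac{\varepsilon^2}{16}(2A+4B)+O(\varepsilon^3)$. The coefficient of $\varepsilon^2$ in $\log\bigl(c(\rho)/e(\rho)^3\bigr)$ is
\begin{equation}\label{eq:coef}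
\frac{9}{16\pi}(2A+4B)-3\cdot\frac2\pi\cdot\frac14\int_D\cos(kv_1)\,dv
=\frac9{8\pi}\Bigl[A+2B-\frac43\int_D\cos(kv_1)\,dv\Bigr]
=\frac9{8\pi}\Bigl[2B-\frac43\,\hat g(k)\Bigr].
\end{equation}
It remains to find $k$ for which $2B<\frac43\hat g(k)$.

\subsection*{The gain $\hat g(k)$}

Recall the Bessel functions: $\int_0^{2\pi}\cos(r\cos\theta)\,d\theta=2\pi J_0(r)$, $J_0'=-J_1$, and $(rJ_1(r))'=rJ_0(r)$. In polar coordinates $\hat g(k)=2\pi\int_0^1(1-r)\,rJ_0(kr)\,dr$. Two integrations by parts give
\begin{align*}
\int_0^1(1-r)\,rJ_0(kr)\,dr&=\Bigl[(1-r)\frac{rJ_1(kr)}k\Bigr]_0^1+\frac1k\int_0^1rJ_1(kr)\,dr\\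
&=\frac1k\Bigl(-\Bigl[\frac{rJ_0(kr)}k\Bigr]_0^1+\frac1k\int_0^1J_0(kr)\,dr\Bigr),
\end{align*}
and hence
\[
\hat g(k)=\frac{2\pi}{k^2}\Bigl[\frac1k\int_0^kJ_0(r)\,dr-J_0(k)\Bigr].
\]
Now $J_0(k)=\sqrt{2/(\pi k)}\,\cos(k-\frac\pi4)+O(k^{-3/2})$, and therefore $\int_0^kJ_0$ is bounded. Let
\[
k=2\pi l+\frac{5\pi}4,\qquad l\to\infty .
\]
Then $\cos(k-\frac\pi4)=-1$, and
\begin{equation}\label{eq:g}
\hat g(k)\sim2\pi\sqrt{\frac2\pi}\;k^{-5/2}.
\end{equation}

\subsection*{The price $B$}

In polar coordinates $v=r(\cos\theta,\sin\theta)$, $w=r'(\cos\theta',\sin\theta')$,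
\[
B=\int_0^{2\pi}\!\int_0^{2\pi}|\sin(\theta-\theta')|\,\psi(k\cos\theta)\,\psi(k\cos\theta')\,d\theta\,d\theta',
\]
\[
\psi(a)=\int_0^1r^2\,\mathrm S(ar)\,dr=\frac{\sin a-a\cos a}{a^3}.
\]
The integral shows $|\psi|\le\frac13$, and for $|a|\ge1$ the closed form shows $|\psi(a)|\le(1+|a|)/|a|^3\le2/a^2$. So $|\psi(a)|\le\min(1,2/a^2)$: only directions almost orthogonal to the $x_1$-axis matter. Two such directions are almost parallel, which makes $|\sin(\theta-\theta')|$ small. Precisely, $|\sin(\theta-\theta')|\le|\cos\theta|+|\cos\theta'|$, so that
\[
|B|\le2\int_0^{2\pi}|\cos\theta|\,|\psi(k\cos\theta)|\,d\theta\cdot\int_0^{2\pi}|\psi(k\cos\theta')|\,d\theta'.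
\]
Put $|\cos\theta|=\sin\varphi$ with $0\le\varphi\le\frac\pi2$ and use $\frac{2\varphi}\pi\le\sin\varphi\le\varphi$. The second integral is at most $4\int_0^{\pi/2}\min\bigl(1,\frac{\pi^2}{2k^2\varphi^2}\bigr)d\varphi=O(1/k)$, and for $k\ge1$ the first is at most
\[
4\int_0^{1/k}\varphi\,d\varphi+4\int_{1/k}^{\pi/2}\frac{2}{k^2\sin\varphi}\,d\varphi
\le\frac2{k^2}+\frac{4\pi}{k^2}\int_{1/k}^{\pi/2}\frac{d\varphi}\varphi=O\Bigl(\frac{\log k}{k^2}\Bigr)\qquad(k\to\infty).
\]
Therefore $B=O(k^{-3}\log k)=o(k^{-5/2})$.

\begin{proof}[End of the proof of Theorem~\ref{thm:wave}]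
By \eqref{eq:g} and the bound on $B$, we have $2B-\frac43\hat g(k)<0$ for $k=2\pi l+\frac{5\pi}4$ with $l$ large. Fix such a $k$. By \eqref{eq:coef}, $c(\rho)/e(\rho)^3<c_0/e_0^3=8/(9\pi^2)$ for all sufficiently small $\varepsilon>0$.
\end{proof}

\begin{remark}
The phase found here suggests how to choose the heights for the columns, although the proof in Section~\ref{sec:numbers} does not depend on it. Rescale so that the wave has wavelength $1$, like the columns. Then the disc acquires the radius $k/(2\pi)=l+\frac58$. Accordingly, the heights in Section~\ref{sec:numbers} differ by less than $1$ from the half-chords $160\sqrt{1-(8j/53)^2}$, $0\le j\le6$, of the ellipse centered at $0$ with horizontal semi-axis $6+\frac58=\frac{53}8$ and vertical semi-axis $160$.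
\end{remark}

\begin{thebibliography}{1}
\bibitem{CSSW}
\'E. Czabarka, I. Singgih, L. A. Sz\'ekely, and Zhiyu Wang,
\emph{Some remarks on the midrange crossing constant},
arXiv:1907.00368 (2019).
\end{thebibliography}

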